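
\newtheorem{lemma}{Lemma}[section]
\newtheorem*{thmA}{Theorem A}
\newtheorem*{thmB}{Theorem B}
\newtheorem*{thmC}{Theorem C}
\newtheorem*{thmD}{Theorem D}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}
\numberwithin{equation}{section}

\title{Uniqueness of $p$-harmonic Green's functions in Carnot groups}


\begin{abstract}
Let $\mathbb G$ be a Carnot group of homogeneous dimension $Q$ and let $1<p<Q$. We prove that the $p$-harmonic Green's function of a bounded domain $\Omega\subset\mathbb G$ with a given pole, normalized by the capacities of its level sets, is unique. The main step shows that the logarithm of the quotient $u/v$ of two Green's functions has oscillation tending to zero on small spheres around the pole. This follows from testing the equation of $u$ with $u/v$ and that of $v$ with $\frac1p(u/v)^p$, and from a blow-up argument; neither $C^1$-regularity nor a strong comparison principle is needed. As supplements we classify the functions that are $p$-harmonic off the pole, vanish off $\Omega$ and are bounded on one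 side near the pole, prove existence, uniqueness and homogeneity of the fundamental solution together with a global B\^ocher theorem, and describe isolated singularities.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathbb G$ be a Carnot group of homogeneous dimension $Q$, with its Carnot--Carath\'eodory metric $d$ and Haar measure $\mu$, and let $1<p<Q$. Write $\nabla$ for the horizontal gradient and $N^{1,p}$ for the Newtonian (Sobolev) space of functions $u\in L^p$ with $|\nabla u|\in L^p$; the notation and the facts we need are collected in Section~\ref{sec:prelim}. A function is \emph{$p$-harmonic} in an open set $U$ if it is a continuous local minimizer of $\int|\nabla u|^p\,d\mu$ among functions with the same boundary values in relatively compact subsets of $U$; equivalently, it is a continuous weak solution in $U$ of the horizontal $p$-Laplace equation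
\[
\operatorname{div}\bigl(|\nabla u|^{p-2}\nabla u\bigr)=0 .
\]
For $E\subset F$ with $F$ open put
\[
\operatorname{cap}_p(E,F)=\inf\Bigl\{\int_{\mathbb G}|\nabla f|^p\,d\mu:\ f\in N^{1,p}(\mathbb G),\ f\ge1\text{ on }E,\ f=0\text{ on }\mathbb G\setminus F\Bigr\}.
\]
The functions $f$ occurring here are called admissible for $(E,F)$.

Let $\Omega\subset\mathbb G$ be a relatively compact domain and $x_0\in\Omega$. Following Holopainen and Shanmugalingam \cite{HS}, an extended real-valued function $G=G(\cdot,x_0)$ on $\mathbb G$ is called a \emph{$p$-harmonic Green's function} (singular function) in $\Omega$ with pole $x_0$ if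
\begin{enumerate}
\item[(i)] $G$ is $p$-harmonic in $\Omega\setminus\{x_0\}$ and $G>0$ in $\Omega$;
\item[(ii)] $G=0$ on $\mathbb G\setminus\Omega$, and $G\in N^{1,p}(\mathbb G\setminus B(x_0,r))$ for every $r>0$;
\item[(iii)] $\lim_{x\to x_0}G(x)=\operatorname{cap}_p(\{x_0\},\Omega)^{1/(1-p)}=+\infty$ (points have zero $p$-capacity, as $p<Q$);
\item[(iv)] for all $0\le\alpha<\beta<\infty$,
\[
\operatorname{cap}_p(\Omega^\beta,\Omega_\alpha)=(\beta-\alpha)^{1-p},\qquad \Omega^\beta=\{x\in\Omega:G(x)\ge\beta\},\quad \Omega_\alpha=\{x\in\Omega:G(x)>\alpha\}.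
\]
\end{enumerate}
Is such a function determined by $(\Omega,x_0)$? In the conformal case $p=Q$ the Green's function in Carnot groups is known to be unique, by a result of Balogh et al.; for $1<p<Q$ the question is described as open by Danielli, Garofalo and Marola \cite{DGM}.

\subsection{What the definition measures, and the answer}

Set
\[
\gamma=\frac{Q-p}{p-1}>0 .
\]
In $\mathbb R^n$, where $Q=n$, the function $|x|^{-\gamma}$ is $p$-harmonic off the origin: $\gamma$ is chosen so that $(\gamma+1)(p-1)=n-1$, hence $r^{n-1}|(r^{-\gamma})'|^{p-1}$ is constant. If $\omega$ is the area of the unit sphere, then $G(x)=\gamma^{-1}\omega^{-1/(p-1)}\bigl(|x|^{-\gamma}-1\bigr)_+$ vanishes off the unit ball and sends exactly one unit of the field $-|\nabla G|^{p-2}\nabla G$ through each sphere $\{|x|=r\}$, $r<1$. The last property is what (iv) encodes. For a function $w$ that is $p$-harmonic in $V\setminus\{x_0\}$, with $V$ an open neighborhood of $x_0$, define the \emph{flux} at $x_0$ by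
\begin{equation}\label{eq:flux}
\Lambda_w=\int|\nabla w|^{p-2}\nabla w\cdot\nabla\psi\,d\mu ,
\end{equation}
where $\psi$ is Lipschitz with compact support in $V$ and $\psi=1$ near $x_0$. The choice of $\psi$ is irrelevant, because the difference of two such functions is a test function for the equation of $w$ in $V\setminus\{x_0\}$. Lemma~\ref{lem:capflux} below shows that in the presence of the other conditions (iv) says exactly $\Lambda_G=1$.

So one expects uniqueness: (i)--(iii) should determine $G$ up to a factor, and (iv) fixes the factor.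

\begin{thmA}
Let $\mathbb G$ be a Carnot group of homogeneous dimension $Q$, $1<p<Q$, $\Omega\subset\mathbb G$ a relatively compact domain and $x_0\in\Omega$. If $u$ and $v$ both satisfy \textup{(i)--(iv)}, then $u=v$ in $\Omega\setminus\{x_0\}$.
\end{thmA}

The same method gives the following supplements. Theorem~A does not depend on them; they use the existence of a Green's function \cite{HS}. In all of them $\mathbb G$, $p$, $\Omega$, $x_0$ are as in Theorem~A, and $G=G(\cdot,x_0)$ is the Green's function of $\Omega$.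

\begin{thmB}
Let $u$ be real-valued and $p$-harmonic in $\Omega\setminus\{x_0\}$, $u=0$ off $\Omega$, $u\in N^{1,p}(\mathbb G\setminus B(x_0,r))$ for all $r>0$, and let $u$ be bounded from below or from above near $x_0$. Then $u=cG$ in $\Omega\setminus\{x_0\}$ for some $c\in\mathbb R$. The one-sided bound cannot be dropped in general.
\end{thmB}

\begin{thmC}
There is exactly one positive $p$-harmonic function $\Gamma$ on $\mathbb G\setminus\{0\}$ with $\Gamma\to0$ at $\infty$ and flux $1$ at $0$. It satisfies $\Gamma(\delta_\lambda x)=\lambda^{-\gamma}\Gamma(x)$ for all $\lambda>0$. Every $p$-harmonic function on $\mathbb G\setminus\{0\}$ that is bounded from below has the form $k+c\,\Gamma$ with $k\in\mathbb R$ and $c\ge0$.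
\end{thmC}

\begin{thmD}
Let $u$ be $p$-harmonic and bounded below in $B(x_0,R)\setminus\{x_0\}$, with flux $\Lambda$ at $x_0$. Then $\Lambda\ge0$. If $\Lambda=0$, the singularity is removable. If $\Lambda>0$, then $u(x)/\Gamma(x_0^{-1}x)\to\Lambda^{1/(p-1)}$ as $x\to x_0$. In particular $G(x,x_0)/\Gamma(x_0^{-1}x)\to1$.
\end{thmD}

\subsection{The difficulty and the plan}

Take $x_0=0$ and write $B_r=\{d(x,0)<r\}$, $S_r=\{d(x,0)=r\}$. The comparison principle works outward from the pole: if $u\le tv$ on a small sphere $S_r$, then $u\le tv$ in $\Omega\setminus B_r$. Hence everything hinges on the numbers $\min_{S_r}u/v$ and $\max_{S_r}u/v$. If their ratio tends to $1$ as $r\to0$, then $u/v$ is constant. Capacity estimates and Harnack's inequality show that $u$ and $v$ are both comparable to $d(x,0)^{-\gamma}$, but only up to multiplicative constants, so they bound the ratio and no more. For $p=2$ one could work with the harmonic functions $u-tv$; for $p\ne2$ the difference of two $p$-harmonic functions is in general not $p$-harmonic, and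 in a general Carnot group we have no explicit model solution such as $|x|^{-\gamma}$ to compare with.

We therefore look for an integral identity that controls $\nabla\log(u/v)$ directly. Section~\ref{sec:linear} shows it in the simplest case, $p=2$ in $\mathbb R^n$. Section~\ref{sec:prelim} collects the tools, Section~\ref{sec:growth} gives the two-sided growth bound, Section~\ref{sec:ratio} contains the key lemma, and Section~\ref{sec:proofA} proves Theorem~A. Sections~\ref{sec:flux} and~\ref{sec:fund} treat the supplements.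

\section{The idea for $p=2$ in Euclidean space}\label{sec:linear}

Let $u,v$ be positive harmonic functions in $B_R\setminus\{0\}\subset\mathbb R^n$, $n\ge3$, both lying between $C_0^{-1}|x|^{2-n}$ and $C_0|x|^{2-n}$, and put $h=u/v$. We claim that $\operatorname{osc}_{S_r}h\to0$ as $r\to0$. Interior gradient estimates give $|\nabla u|+|\nabla v|\le C|x|^{1-n}$ for $|x|\le R/2$, and since $\nabla h=(\nabla u-h\nabla v)/v$, also $|\nabla h|\le C/|x|$.

One identity for $h$ says that $v^2\nabla h=v\nabla u-u\nabla v$ is divergence free, so that $\operatorname{div}(h\,v^2\nabla h)=v^2|\nabla h|^2$. It gives nothing new here. The flux of $hv^2\nabla h$ through $S_r$ is only bounded by $Cr^{4-2n}r^{-1}r^{n-1}=Cr^{2-n}$, and the pointwise bound on $\nabla h$ already gives $\int_{r<|x|<2r}v^2|\nabla h|^2\le Cr^{2-n}$.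

The fields $\nabla u$ and $\nabla v$, on the other hand, have size at most $C|x|^{1-n}$, so their fluxes through $S_r$ are bounded uniformly in $r$, and this persists after multiplication by bounded functions of $h$. So we multiply them by functions of $h$ and ask for a divergence with a sign. The choice
\begin{equation}\label{eq:linid}
\operatorname{div}\bigl(h\nabla u-\tfrac12h^2\nabla v\bigr)=\nabla h\cdot(\nabla u-h\nabla v)=v|\nabla h|^2
\end{equation}
works. Integrating over $\{r<|x|<R/2\}$ and letting $r\to0$, we get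
\[
\int_{B_{R/2}}|x|^{2-n}|\nabla h|^2\,dx\le C\int_{B_{R/2}} v|\nabla h|^2\,dx<\infty .
\]
The integrand on the left is invariant under dilations. With $h_r(x)=h(rx)$,
\[
\int_{1/2<|x|<2}|\nabla h_r|^2\,dx=r^{2-n}\int_{r/2<|x|<2r}|\nabla h|^2\,dx\le C\int_{r/2<|x|<2r}|x|^{2-n}|\nabla h|^2\,dx\longrightarrow0,
\]
because the last integral is a piece near $0$ of a convergent integral. The functions $h_r$ are bounded and uniformly Lipschitz on $\{1/2<|x|<2\}$, so every sequence $r_j\to0$ has a subsequence along which $h_{r_j}$ converges uniformly there. The limit has zero gradient, so it is constant. Hence $\operatorname{osc}_{S_r}h=\operatorname{osc}_{S_1}h_r\to0$.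

Two features survive for all $p$ and all Carnot groups: the identity is obtained by testing both equations with functions of $h$, which are bounded, so the error terms are scale invariant; and the good term is a convergent scale-invariant integral, so its dyadic pieces tend to zero.

\section{Tools}\label{sec:prelim}

\subsection{Notation}

A Carnot group is a connected, simply connected Lie group whose Lie algebra is a direct sum $V_1\oplus\dots\oplus V_s$ with $[V_1,V_i]=V_{i+1}$ for $i<s$ and $[V_1,V_s]=0$. Fix a basis $X_1,\dots,X_m$ of $V_1$, viewed as left-invariant vector fields, and let $\nabla=(X_1,\dots,X_m)$. The metric $d(x,y)$ is the infimum of the lengths of horizontal curves from $x$ to $y$, the $X_i$ being orthonormal. The dilations $\delta_\lambda$ act on $V_i$ by $\lambda^i$, and $Q=\sum_i i\dim V_i$. As a manifold $\mathbb G=\mathbb R^n$ with $n=\sum_i\dim V_i$, the identity element being $0$, and $\mu$ is Lebesgue measure. We use the following standard facts: $d$ is left invariant, geodesic, proper and induces the Euclidean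 topology;
\[
d(\delta_\lambda x,\delta_\lambda y)=\lambda\,d(x,y),\qquad \mu(B(x,r))=r^Q\mu(B(0,1)),\qquad \nabla(f\circ\delta_r)=r\,(\nabla f)\circ\delta_r ;
\]
the $X_i$ are divergence free, that is, $\int fX_i\varphi\,d\mu=-\int\varphi X_if\,d\mu$ for $\varphi\in C_c^\infty$; and an $L$-Lipschitz function $f$ has $|\nabla f|\le L$ a.e.

Since everything is left invariant, we take $x_0=0$. Write
\[
|x|=d(x,0),\quad B_r=\{|x|<r\},\quad S_r=\{|x|=r\},\quad D(s,t)=\{s<|x|<t\},
\]
\[
\mathcal A(\xi)=|\xi|^{p-2}\xi\ \ (\mathcal A(0)=0),\qquad F_u=\mathcal A(\nabla u),\qquad p'=\tfrac p{p-1}.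
\]
As $Q>1$, we have $n\ge2$, so $\mathbb G\setminus\{0\}$ and $\Omega\setminus\{0\}$ are connected. If $u$ is $p$-harmonic, so are $cu$, $u+c$ ($c\in\mathbb R$) and $u\circ\delta_r$. Letters $C,c$ denote positive constants that may change from line to line.

\subsection{Standard facts}

\begin{enumerate}
\item[(F1)] \emph{Newtonian functions.} Let $U$ be open. Each $f\in N^{1,p}(U)$ has distributional derivatives $X_if\in L^p(U)$, and its minimal $p$-weak upper gradient is $|\nabla f|$ a.e. Conversely, each $f\in L^p(U)$ with $X_if\in L^p(U)$ has a representative in $N^{1,p}(U)$, and is itself in $N^{1,p}(U)$ if it is continuous \cite[\S 11]{HK}, \cite{Sh}. Functions that agree outside a set of zero $p$-capacity define the same element. The product rule for bounded functions and the chain rule for Lipschitz functions hold, and $\nabla f=0$ a.e. on $\{f=c\}$. Every $f\in N^{1,p}(\mathbb G)$ is quasicontinuous \cite{BBS}: for every $\epsilon>0$ there are an open set $V$ such that $f|_{\mathbb G\setminus V}$ is continuous, and $w\in N^{1,p}(\mathbb G)$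 with $0\le w\le1$, $w=1$ on $V$ and $\|w\|_{N^{1,p}}<\epsilon$.
\item[(F2)] \emph{Equation.} If $u$ is $p$-harmonic in $U$, then $u$ is locally in $N^{1,p}$ and $\int F_u\cdot\nabla\varphi\,d\mu=0$ for all $\varphi\in N^{1,p}(\mathbb G)$ with compact support in $U$. If $\psi\ge0$ is Lipschitz with compact support in $U$, then $\varphi=\psi^pu$ and H\"older's inequality give
$\int\psi^p|\nabla u|^p\le p\bigl(\int\psi^p|\nabla u|^p\bigr)^{(p-1)/p}\bigl(\int|u|^p|\nabla\psi|^p\bigr)^{1/p}$, that is, the Caccioppoli inequality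
\begin{equation}\label{eq:cacc}
\int\psi^p|\nabla u|^p\,d\mu\le p^p\int|u|^p|\nabla\psi|^p\,d\mu .
\end{equation}
\item[(F3)] \emph{Regularity} \cite{CDG,KS}. Weak solutions have continuous representatives. There are $\tau>1$, $\theta>0$ and $C$, depending on $\mathbb G$ and $p$, such that $\sup_{B(x,r)}u\le C\inf_{B(x,r)}u$ if $u\ge0$ is $p$-harmonic in $B(x,\tau r)$ (Harnack), and $\operatorname{osc}_{B(x,\rho)}u\le C(\rho/r)^\theta\sup_{B(x,r)}|u|$ if $u$ is $p$-harmonic in $B(x,r)$ and $\rho\le r$. By Harnack, the zero set of a nonnegative $p$-harmonic function is open and closed; on a connected open set such a function is positive or identically zero.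
\item[(F4)] \emph{Sobolev inequality.} $\|f\|_{L^{p^*}}\le C\|\nabla f\|_{L^p}$ for $f\in N^{1,p}(\mathbb G)$, where $p^*=\frac{Qp}{Q-p}$. In particular $\nabla f=0$ a.e. implies $f=0$ a.e.
\item[(F5)] \emph{Monotonicity.} For $\xi\neq\zeta$ in $\mathbb R^m$,
\[
(\mathcal A(\xi)-\mathcal A(\zeta))\cdot(\xi-\zeta)\ \ge\
\begin{cases}2^{1-p}|\xi-\zeta|^p,&p\ge2,\\ (p-1)|\xi-\zeta|^2(|\xi|+|\zeta|)^{p-2},&1<p<2,\end{cases}
\]
so the left side is positive. Consequently, for $\xi,\zeta\in L^p(K;\mathbb R^m)$ and $I=\int_K(\mathcal A(\xi)-\mathcal A(\zeta))\cdot(\xi-\zeta)\,d\mu$,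
\begin{equation}\label{eq:intmono}
\int_K|\xi-\zeta|^p\le 2^{p-1}I\ \ (p\ge2),\qquad
\int_K|\xi-\zeta|^p\le\Bigl(\frac{I}{p-1}\Bigr)^{\frac p2}\Bigl(\int_K(|\xi|+|\zeta|)^p\Bigr)^{1-\frac p2}\ \ (p<2).
\end{equation}
\item[(F6)] \emph{Existence} \cite{HS}. For every $(\Omega,x_0)$ there is a function with (i)--(iv). This is used only for Theorems B, C, D.
\end{enumerate}

\begin{proof}[Proof of \textup{(F5)}]
For $p\ge2$ the left side equals
\[
\tfrac12(|\xi|^{p-2}+|\zeta|^{p-2})|\xi-\zeta|^2+\tfrac12(|\xi|^{p-2}-|\zeta|^{p-2})(|\xi|^2-|\zeta|^2).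
\]
The second term is nonnegative, and $|\xi-\zeta|^{p-2}\le2^{p-2}(|\xi|^{p-2}+|\zeta|^{p-2})$. For $p<2$ put $z(t)=\zeta+t(\xi-\zeta)$, $0\le t\le1$. This vanishes for at most one $t$, and $t\mapsto\mathcal A(z(t))$ is continuous. Since
$\frac{d}{dt}\mathcal A(z)\cdot(\xi-\zeta)=|z|^{p-2}|\xi-\zeta|^2+(p-2)|z|^{p-4}(z\cdot(\xi-\zeta))^2\ge(p-1)|z|^{p-2}|\xi-\zeta|^2$ where $z\ne0$, and $|z|\le|\xi|+|\zeta|$, integration over $[0,1]$ gives the claim. The first part of \eqref{eq:intmono} is immediate. The second follows from $|\xi-\zeta|^p=\bigl(|\xi-\zeta|^2(|\xi|+|\zeta|)^{p-2}\bigr)^{p/2}(|\xi|+|\zeta|)^{p(2-p)/2}$ where $\xi\ne\zeta$ and H\"older's inequality with exponents $\frac2p$ and $\frac2{2-p}$.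
\end{proof}

\emph{Points have zero capacity.} Let $\psi_j=\min\{1,(2j|x|-1)_+\}$. Then $\psi_j=0$ on $B_{1/(2j)}$, $\psi_j=1$ off $B_{1/j}$, and
\begin{equation}\label{eq:psij}
\int|\nabla\psi_j|^p\,d\mu\le(2j)^p\mu(B_{1/j})\le Cj^{p-Q}\longrightarrow0 .
\end{equation}
Here $p<Q$ is used. As also $\|1-\psi_j\|_p\to0$, the point $0$ has zero $p$-capacity, and values of functions at $0$ play no role.

\subsection{Test functions that reach the boundary}

The domain $\Omega$ has no boundary regularity. To use the equation up to $\partial\Omega$ we need that functions vanishing off an open set can be approximated by functions supported inside it.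

\begin{lemma}\label{lem:density}
Let $U$ be bounded and open, and let $\varphi\in N^{1,p}(\mathbb G)$ vanish off $U$. Then $\varphi$ is a limit, in the norm $\|f\|_p+\|\nabla f\|_p$, of functions in $C_c^\infty(U)$.
\end{lemma}

\begin{proof}
Treating the positive and negative parts separately and truncating, we may assume $0\le\varphi\le M$. As $\delta\to0$, $(\varphi-\delta)_+\to\varphi$, since $|\varphi-(\varphi-\delta)_+|\le\min\{\varphi,\delta\}$ and $\nabla\varphi\,1_{\{0<\varphi\le\delta\}}\to0$ in $L^p$. Fix $\delta$. For $k\ge1$ let $V_k,w_k$ be as in (F1) for $f=\varphi$ and $\epsilon=1/k$, and put $\varphi_k=(1-w_k)(\varphi-\delta)_+$. It vanishes off $\{x\notin V_k:\varphi(x)\ge\delta\}$. This set is closed, because $\mathbb G\setminus V_k$ is closed and $\varphi$ is continuous on it; it is bounded and contained in $U$; so it is compact. The difference $(\varphi-\delta)_+-\varphi_k=w_k(\varphi-\delta)_+$ has $L^p$ norm at most $M\|w_k\|_p\to0$, and its gradient is at most $w_k|\nabla\varphi|+M|\nabla w_k|$, which tends to $0$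 in $L^p$ along a subsequence with $w_k\to0$ a.e., by dominated convergence.

Finally let $J_\epsilon\ge0$ be smooth with support in $B_\epsilon$ and integral $1$, and put $(J_\epsilon*\varphi_k)(x)=\int J_\epsilon(y)\varphi_k(y^{-1}x)\,dy=\int J_\epsilon(xz^{-1})\varphi_k(z)\,dz$. This function is smooth, and for small $\epsilon$ its support is compact in $U$. By left invariance $X_i(J_\epsilon*\varphi_k)=J_\epsilon*X_i\varphi_k$. So $J_\epsilon*\varphi_k\to\varphi_k$ in the required norm as $\epsilon\to0$.
\end{proof}

Let $\mathcal P(\Omega)$ be the class of functions $w\ge0$ that are $p$-harmonic in $\Omega\setminus\{0\}$, vanish off $\Omega$, and belong to $N^{1,p}(\mathbb G\setminus\overline B_s)$ for all $s>0$. Functions with (i)--(iv) are in $\mathcal P(\Omega)$, and $\mathcal P(\Omega)$ is closed under multiplication by nonnegative constants.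

\begin{lemma}\label{lem:test}
Let $w$ be $p$-harmonic in $\Omega\setminus\{0\}$ with $\nabla w\in L^p(\Omega\setminus B_s)$ for all $s>0$; for instance $w\in\mathcal P(\Omega)$. Then $\int F_w\cdot\nabla\varphi\,d\mu=0$ for every $\varphi\in N^{1,p}(\mathbb G)$ that vanishes off $\Omega$ and near $0$.
\end{lemma}

\begin{proof}
Let $\varphi=0$ on $\overline B_s$. By Lemma~\ref{lem:density} with $U=\Omega\setminus\overline B_s$ there are $\varphi_k\in C_c^\infty(U)$ with $\nabla\varphi_k\to\nabla\varphi$ in $L^p$. By (F2) $\int F_w\cdot\nabla\varphi_k=0$, and we may pass to the limit because $F_w\in L^{p'}(U)$.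
\end{proof}

\subsection{Comparison}

All comparison arguments below rest on the following observation.

\begin{lemma}\label{lem:vanish}
Let $a,b$ be $p$-harmonic in an open set $W$. Let $0\le\varphi\in N^{1,p}(\mathbb G)$ vanish off $W$ and satisfy $\nabla\varphi=1_{\{\varphi>0\}}(\nabla a-\nabla b)$ a.e. If $\int F_a\cdot\nabla\varphi\,d\mu=\int F_b\cdot\nabla\varphi\,d\mu=0$, then $\varphi=0$ a.e.
\end{lemma}

\begin{proof}
Subtracting, $\int_{\{\varphi>0\}}(F_a-F_b)\cdot(\nabla a-\nabla b)=0$. By (F5) $\nabla a=\nabla b$ a.e. on $\{\varphi>0\}$. So $\nabla\varphi=0$ a.e., and $\varphi=0$ a.e. by (F4).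
\end{proof}

\begin{lemma}[Comparison]\label{lem:comp}
Let $\overline B_r\subset\Omega$ and $a\in\mathcal P(\Omega)$. Let $b\ge0$ be defined on $\mathbb G\setminus\{0\}$, $p$-harmonic in $\Omega\setminus\{0\}$, and in $N^{1,p}(D(s,t))$ for all $0<s<t<\infty$; for instance $b\in\mathcal P(\Omega)$ or $b$ constant. If $a\le b$ on $S_r$, then $a\le b$ in $\Omega\setminus B_r$.
\end{lemma}

\begin{proof}
Let $\varepsilon>0$, and put $\varphi=(a-b-\varepsilon)_+$ off $B_r$ and $\varphi=0$ in $B_r$. By continuity and compactness of $S_r$, $\varphi$ vanishes near $S_r$, hence near $\overline B_r$. Since $b\ge0$, we have $0\le\varphi\le a$, so $\varphi=0$ off the bounded set $\Omega$. Moreover $|\nabla\varphi|\le|\nabla a|+|\nabla b|$, which is in $L^p(\Omega\setminus B_r)$ because $\Omega$ is bounded. Thus $\varphi\in N^{1,p}(\mathbb G)$. By Lemma~\ref{lem:test}, $\varphi$ is a legitimate test function for $a$ and for $b$, so $\varphi=0$ a.e. by Lemma~\ref{lem:vanish} with $W=\Omega\setminus\overline B_r$. By continuity $a\le b+\varepsilon$ in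 $\Omega\setminus B_r$. Let $\varepsilon\to0$.
\end{proof}

\begin{lemma}[Minimum principle]\label{lem:min}
If $w$ is $p$-harmonic in a neighborhood of $\overline{D(s,t)}$, $0<s<t$, and $w\ge c$ on $S_s\cup S_t$, then $w\ge c$ on $D(s,t)$. Consequently, if $w$ is $p$-harmonic in a neighborhood of $\overline B_r$ with $0$ removed and $w\to\infty$ at $0$, then $w\ge\min_{S_r}w$ on $\overline B_r\setminus\{0\}$.
\end{lemma}

\begin{proof}
For $\varepsilon>0$ the function $\varphi=(c-\varepsilon-w)_+1_{D(s,t)}$ has compact support in $D(s,t)$, so by (F2) Lemma~\ref{lem:vanish} applies with $W=D(s,t)$, $a=c-\varepsilon$ constant and $b=w$. It gives $w\ge c-\varepsilon$ on $D(s,t)$; let $\varepsilon\to0$. For the second claim let $0<|x|<r$, take $s<|x|$ so small that $w\ge\min_{S_r}w$ on $S_s$, and use the first claim with $t=r$.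
\end{proof}

\subsection{Spheres and rescaling}

\begin{lemma}[Harnack on spheres]\label{lem:sphere}
There are $\kappa\ge2$ and $C_1$, depending on $\mathbb G$ and $p$, such that $\max_{S_r}w\le C_1\min_{S_r}w$ whenever $w\ge0$ is $p$-harmonic in $D(r/\kappa,\kappa r)$.
\end{lemma}

\begin{proof}
By dilation take $r=1$. Cover the compact set $S_1$ by finitely many closed balls of radius $\frac14$ centered on $S_1$. They avoid $0$ and are connected, as $d$ is geodesic. Joining them by paths in $\mathbb G\setminus\{0\}$ we obtain a compact connected set $K\subset\mathbb G\setminus\{0\}$ containing $S_1$. Cover $K$ by finitely many balls $B(y_i,\epsilon)$, $y_i\in K$, with $\tau\epsilon<\frac12\operatorname{dist}(K,0)$, where $\tau$ is from (F3). As $K$ is connected, any two of these balls are joined by a chain of them in which consecutive members intersect. Applying Harnack's inequality along the chain gives $\max_{S_1}w\le C_1\min_{S_1}w$ as soon as $w\ge0$ is $p$-harmonic in all $B(y_i,\tau\epsilon)$. Choose $\kappa\ge2$ so that these balls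 lie in $D(1/\kappa,\kappa)$.
\end{proof}

For $w$ defined in $B_R\setminus\{0\}$, $0<R\le\infty$, and $\lambda>0$ put $w_\lambda=\lambda^\gamma\,w\circ\delta_\lambda$, defined in $B_{R/\lambda}\setminus\{0\}$. If $w$ is $p$-harmonic, then $\nabla w_\lambda=\lambda^{\gamma+1}(\nabla w)\circ\delta_\lambda$ and $F_{w_\lambda}=\lambda^{(\gamma+1)(p-1)}F_w\circ\delta_\lambda$. Since $(\gamma+1)(p-1)=Q-1$, using $\psi\circ\delta_\lambda$ in \eqref{eq:flux} for $w_\lambda$ gives
\begin{equation}\label{eq:fluxscale}
\Lambda_{w_\lambda}=\lambda^{(Q-1)+1-Q}\Lambda_w=\Lambda_w .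
\end{equation}
So $\gamma$ is the exponent for which rescaling preserves flux.

\begin{lemma}\label{lem:rescale}
Let $u$ be $p$-harmonic in $B_R\setminus\{0\}$ with
\begin{equation}\label{eq:twosided}
C_0^{-1}|x|^{-\gamma}\le u(x)\le C_0|x|^{-\gamma} .
\end{equation}
Then each $u_\lambda$ satisfies \eqref{eq:twosided} in $B_{R/\lambda}\setminus\{0\}$, and
\begin{enumerate}
\item[(a)] for every compact $K\subset\mathbb G\setminus\{0\}$ the $u_\lambda$, with $\lambda$ small depending on $K$, are equicontinuous on $K$;
\item[(b)] for $0<s<t$ and $2\lambda t\le R$ we have $\int_{D(s,t)}|\nabla u_\lambda|^p\,d\mu\le C$ with $C=C(\mathbb G,p,C_0,s,t)$;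
\item[(c)] for $0<t\le R/4$ we have $\int_{D(t,2t)}|\nabla u|^p\,d\mu\le Ct^{Q-p-\gamma p}$ with $C=C(\mathbb G,p,C_0)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The first claim is immediate from $|\delta_\lambda x|=\lambda|x|$. For (a) let $\rho_0=\frac12\operatorname{dist}(K,0)$. If $x\in K$, then $|y|\ge\rho_0$ on $B(x,\rho_0)$, so $u_\lambda\le C_0\rho_0^{-\gamma}$ there, and (F3) gives $\operatorname{osc}_{B(x,\rho)}u_\lambda\le C(\rho/\rho_0)^\theta C_0\rho_0^{-\gamma}$ for $\rho\le\rho_0$. For (b) use \eqref{eq:cacc} with $\psi=\min\{1,(2|x|/s-1)_+,(3-2|x|/t)_+\}$, which equals $1$ on $D(s,t)$ and is supported in $\{s/2\le|x|\le3t/2\}$, where $u_\lambda\le C_0(s/2)^{-\gamma}$. For (c) apply (b) to $u_t$ on $D(1,2)$ and note $\int_{D(1,2)}|\nabla u_t|^p=t^{(\gamma+1)p-Q}\int_{D(t,2t)}|\nabla u|^p$.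
\end{proof}

\section{Growth at the pole}\label{sec:growth}

Condition (iv) with $\alpha=0$ compares the level sets of $u$ with balls, whose capacities are of order $r^{Q-p}$. This determines the growth of $u$ up to constants.

\begin{lemma}\label{lem:growth}
Let $u$ satisfy \textup{(i)--(iv)} and let $\overline B_{\kappa R_0}\subset\Omega$, with $\kappa$ from Lemma~\ref{lem:sphere}. Then $C^{-1}|x|^{-\gamma}\le u(x)\le C|x|^{-\gamma}$ for $0<|x|\le R_0$, with $C=C(\mathbb G,p)$.
\end{lemma}

\begin{proof}
Let $0<r\le R_0$, $m=\min_{S_r}u>0$ and $M=\max_{S_r}u$. Note that $\Omega_0=\Omega$, since $u>0$ in $\Omega$.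

\emph{Upper bound for $m$.} By (iii) and Lemma~\ref{lem:min}, $\overline B_r\setminus\{0\}\subset\Omega^m$. If $f$ is admissible for $(\Omega^m,\Omega)$, then $f\ge1$ a.e. on $B_r$, and (F4) gives $\int|\nabla f|^p\ge c\,\mu(B_r)^{p/p^*}=c'r^{Q-p}$. So $m^{1-p}=\operatorname{cap}_p(\Omega^m,\Omega)\ge c'r^{Q-p}$, that is, $m\le Cr^{-\gamma}$.

\emph{Lower bound for $M$.} By Lemma~\ref{lem:comp} with $b\equiv M$ we have $u\le M$ in $\Omega\setminus B_r$, so $\Omega^\beta\subset B_r$ for $\beta>M$. Since $B_{2r}\subset\Omega$,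
\[
\beta^{1-p}=\operatorname{cap}_p(\Omega^\beta,\Omega)\le\operatorname{cap}_p(B_r,B_{2r})\le r^{-p}\mu(B_{2r})=Cr^{Q-p},
\]
using the admissible function $\min\{1,(2-|x|/r)_+\}$. Letting $\beta\downarrow M$ we get $M\ge cr^{-\gamma}$.

Finally $M\le C_1m$ by Lemma~\ref{lem:sphere}. Thus $cr^{-\gamma}\le M\le C_1m\le Cr^{-\gamma}$, and $m\le u\le M$ on $S_r$.
\end{proof}

\section{The quotient of two singular solutions}\label{sec:ratio}

Let $u,v$ be $p$-harmonic in $B_R\setminus\{0\}$ and comparable to $|x|^{-\gamma}$, and let $h=u/v$. Following Section~\ref{sec:linear}, we test the equation of $u$ with $\eta\,\Phi(h)$ and that of $v$ with $\eta\,\Psi(h)$, where $\eta$ is a cutoff. Subtracting the two, the terms without $\nabla\eta$ add up to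
\[
\int\eta\,\bigl(\Phi'(h)F_u-\Psi'(h)F_v\bigr)\cdot\nabla h\,d\mu .
\]
Logarithmic gradients are the right variables, since
\[
F_u=u^{p-1}\mathcal A(\nabla\log u),\qquad F_v=v^{p-1}\mathcal A(\nabla\log v),\qquad \nabla h=h\,(\nabla\log u-\nabla\log v).
\]
The monotonicity of $\mathcal A$ makes the integrand nonnegative if $\Phi'\ge0$ and the two prefactors agree, $\Phi'(h)u^{p-1}=\Psi'(h)v^{p-1}$, that is, if $\Psi'(h)=h^{p-1}\Phi'(h)$. The choice $\Phi(h)=h$ gives $\Psi(h)=h^p/p$. For $p=2$ this is \eqref{eq:linid}.

\begin{lemma}[Key lemma]\label{lem:key}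
Let $u,v$ be $p$-harmonic in $B_R\setminus\{0\}$, both satisfying \eqref{eq:twosided} there. Then $\operatorname{osc}_{S_r}\log(u/v)\to0$ as $r\to0$.
\end{lemma}

\begin{proof}
Let $h=u/v\in[C_0^{-2},C_0^2]$ and $H=\log h$. On compact subsets of $B_R\setminus\{0\}$ the functions $u,v$ are continuous, bounded, and bounded away from $0$, with gradients in $L^p$. Hence $h$, $h^p$, $\log u$, $\log v$ and $H$ are continuous and locally in $N^{1,p}$ there, and the usual rules of calculus hold. Put
\[
E=\bigl(\mathcal A(\nabla\log u)-\mathcal A(\nabla\log v)\bigr)\cdot(\nabla\log u-\nabla\log v)\ge0 .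
\]

\emph{Step 1: the identity.} Let $\eta\ge0$ be Lipschitz with compact support in $B_R\setminus\{0\}$. Testing the equation of $u$ with $\eta h$ and that of $v$ with $\eta h^p/p$ gives
\[
0=\int\eta F_u\cdot\nabla h+\int hF_u\cdot\nabla\eta,\qquad 0=\int\eta h^{p-1}F_v\cdot\nabla h+\frac1p\int h^pF_v\cdot\nabla\eta .
\]
Since $h^{p-1}F_v=h^{p-1}v^{p-1}\mathcal A(\nabla\log v)=u^{p-1}\mathcal A(\nabla\log v)$, subtraction yields
\begin{equation}\label{eq:id}
\int\eta\,u^{p-1}h\,E\,d\mu=-\int hF_u\cdot\nabla\eta\,d\mu+\frac1p\int h^pF_v\cdot\nabla\eta\,d\mu .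
\end{equation}

\emph{Step 2: a convergent scale-invariant integral.} For $0<r<R/8$ let $\eta=\min\{1,(|x|/r-1)_+,(2-4|x|/R)_+\}$. Then $\eta=1$ on $D(2r,R/4)$, $|\nabla\eta|\le1/t$ on $D(t,2t)$ for $t\in\{r,R/4\}$, and $\nabla\eta=0$ a.e. elsewhere. By Lemma~\ref{lem:rescale}(c) and H\"older's inequality, for these $t$,
\[
\frac1t\int_{D(t,2t)}|\nabla u|^{p-1}\,d\mu\le\frac Ct\bigl(t^{Q-p-\gamma p}\bigr)^{\frac{p-1}p}\bigl(t^Q\bigr)^{\frac1p}=C .
\]
Indeed, since $\gamma(p-1)=Q-p$, the total exponent of $t$ is
\[
-1+(Q-p)\tfrac{p-1}p-(Q-p)+\tfrac Qp=-1-\tfrac{Q-p}p+\tfrac Qp=0 .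
\]
The same holds for $v$. As $h$ and $h^p$ are bounded, the right side of \eqref{eq:id} is bounded independently of $r$. Since $u^{p-1}h\ge c|x|^{-\gamma(p-1)}=c|x|^{p-Q}$, letting $r\to0$ gives, by monotone convergence,
\begin{equation}\label{eq:finite}
\int_{B_{R/4}}|x|^{p-Q}E\,d\mu<\infty .
\end{equation}

\emph{Step 3: blow-up.} Let $r_j\to0$ and let $u_j=u_{r_j}$, $v_j=v_{r_j}$ be the rescaled functions of Lemma~\ref{lem:rescale}. Put $H_j=\log(u_j/v_j)=H\circ\delta_{r_j}$, so that $|H_j|\le2\log C_0$. On each compact $K\subset\mathbb G\setminus\{0\}$ the functions $u_j,v_j$, $j$ large, are equicontinuous, and they take values in a fixed compact subset of $(0,\infty)$, on which $\log$ is Lipschitz. So the $H_j$ are equicontinuous on $K$.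

\emph{The gradients tend to zero.} The quantity $E$ formed with $u_j,v_j$ is $E_j=r_j^pE\circ\delta_{r_j}$. On $D(r_j/k,kr_j)$ we have $1\le(kr_j)^{Q-p}|x|^{p-Q}$. Hence for fixed $k>1$
\[
\int_{D(1/k,k)}E_j\,d\mu=r_j^{p-Q}\int_{D(r_j/k,kr_j)}E\,d\mu\le k^{Q-p}\int_{D(r_j/k,kr_j)}|x|^{p-Q}E\,d\mu\longrightarrow0
\]
by \eqref{eq:finite}. Apply \eqref{eq:intmono} on $D(1/k,k)$ with $\xi=\nabla\log u_j$ and $\zeta=\nabla\log v_j$, so that $\xi-\zeta=\nabla H_j$ and $I=\int_{D(1/k,k)}E_j$. When $p<2$, the second factor in \eqref{eq:intmono} is bounded by Lemma~\ref{lem:rescale}(b) and the lower bounds for $u_j,v_j$. We conclude that $\nabla H_j\to0$ in $L^p(D(1/k,k))$ for every $k$.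

\emph{The limit is constant.} By the Arzel\`a--Ascoli theorem and a diagonal argument, a subsequence of $H_j$ converges locally uniformly on $\mathbb G\setminus\{0\}$ to some $H_\infty$. For $\varphi\in C_c^\infty(\mathbb G\setminus\{0\})$ and $i\le m$,
\[
\int H_\infty X_i\varphi\,d\mu=\lim\int H_jX_i\varphi\,d\mu=-\lim\int\varphi X_iH_j\,d\mu=0
\]
along the subsequence. So $X_iH_\infty=0$ in the sense of distributions, and hence all iterated commutators of the $X_i$ annihilate $H_\infty$. Since these fields span the tangent space at every point, all first derivatives of $H_\infty$ vanish, and $H_\infty$ is constant because $\mathbb G\setminus\{0\}$ is connected. Therefore $\operatorname{osc}_{S_{r_j}}H=\operatorname{osc}_{S_1}H_j\to0$ along the subsequence. Every sequence $r_j\to0$ has such a subsequence, and the lemma follows.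
\end{proof}

\section{Proof of Theorem A}\label{sec:proofA}

Let $u,v$ satisfy (i)--(iv). By Lemma~\ref{lem:growth} both satisfy \eqref{eq:twosided} near $0$, so Lemma~\ref{lem:key} applies. Given $\varepsilon>0$, we have $\operatorname{osc}_{S_r}\log(u/v)\le\varepsilon$ for all small $r$. With $t_r=\max_{S_r}u/v$ this gives
\[
e^{-\varepsilon}t_r\,v\le u\le t_r\,v\qquad\text{on }S_r .
\]
All these functions are in $\mathcal P(\Omega)$. Lemma~\ref{lem:comp}, applied once to each inequality, shows that both hold in $\Omega\setminus B_r$. Hence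
\[
\frac{(u/v)(x)}{(u/v)(y)}\le e^\varepsilon\qquad\text{for }x,y\in\Omega\setminus B_r .
\]
Letting $r\to0$ and then $\varepsilon\to0$ we see that $u=cv$ in $\Omega\setminus\{0\}$ with a constant $c>0$.

For $\beta>0$ the sets $\{x\in\Omega:u\ge\beta\}$ and $\{x\in\Omega:v\ge\beta/c\}$ agree except possibly at $0$. A point has zero $p$-capacity, so admissible functions may be changed there, and the two sets have the same capacity in $\Omega$. By (iv) with $\alpha=0$, where $\Omega_0=\Omega$ for both functions,
\[
\beta^{1-p}=\operatorname{cap}_p(\{u\ge\beta\},\Omega)=\operatorname{cap}_p(\{v\ge\beta/c\},\Omega)=(\beta/c)^{1-p} .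
\]
So $c=1$ and $u=v$ in $\Omega\setminus\{0\}$. \qed

\begin{remark}
Of (iv) only the case $\alpha=0$ was used: for the growth bound and for $c=1$. Without (iv) the conclusion fails, since $2G$ satisfies (i)--(iii) whenever $G$ does. Boundedness of $\Omega$ enters through Lemma~\ref{lem:density} and in Lemma~\ref{lem:comp}. The assumption $p<Q$ gives the Sobolev inequality, zero capacity of points, and $\gamma>0$.
\end{remark}

\section{Flux, capacity, and Theorem B}\label{sec:flux}

From now on we no longer assume (iii) and (iv). The first step is to see that (iv) is a normalization of the flux \eqref{eq:flux}. Note that $\Lambda_{cw}=c^{p-1}\Lambda_w$ for $c>0$.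

\begin{lemma}\label{lem:capflux}
Let $w\in\mathcal P(\Omega)$, $w>0$ in $\Omega\setminus\{0\}$ and $w\to\infty$ at $0$; put $w(0)=\infty$. Then $\Lambda_w>0$, and for $0\le\alpha<\beta$
\[
\operatorname{cap}_p(\{w\ge\beta\},\{w>\alpha\})=\Lambda_w(\beta-\alpha)^{1-p} .
\]
Hence $\Lambda_w^{-1/(p-1)}w$ satisfies \textup{(i)--(iv)}. Conversely, every function with \textup{(i)--(iv)} has flux $1$.
\end{lemma}

\begin{proof}
Let $f_0=(\min\{w,\beta\}-\alpha)_+/(\beta-\alpha)$. It equals $1$ near $0$, vanishes off $\Omega$, belongs to $N^{1,p}(\mathbb G)$, and is admissible. With $\psi$ as in \eqref{eq:flux} for $V=\Omega$, $f_0-\psi$ vanishes near $0$ and off $\Omega$, so Lemma~\ref{lem:test} gives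
\begin{equation}\label{eq:fluxlevel}
\Lambda_w=\int F_w\cdot\nabla f_0\,d\mu=\frac1{\beta-\alpha}\int_{\{\alpha<w<\beta\}}|\nabla w|^p\,d\mu\ge0 .
\end{equation}
If $\Lambda_w=0$, then for $\alpha=0$ we get $\nabla f_0=0$ a.e., so $f_0=0$ a.e. by (F4), which is false near $0$. Thus $\Lambda_w>0$. Moreover $\int|\nabla f_0|^p=(\beta-\alpha)^{-p}\Lambda_w(\beta-\alpha)=\Lambda_w(\beta-\alpha)^{1-p}$, which gives ``$\le$''.

For ``$\ge$'' let $f$ be admissible; truncating, $0\le f\le1$. Then $f=1$ on $\{w\ge\beta\}$, a neighborhood of $0$, and $f=0$ off $\{w>\alpha\}$. So $\nabla f=0$ a.e. off $\{\alpha<w<\beta\}$, and $f-\psi$ is a test function in Lemma~\ref{lem:test}. By H\"older's inequality and \eqref{eq:fluxlevel},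
\[
\Lambda_w=\int F_w\cdot\nabla f\,d\mu\le\Bigl(\int_{\{\alpha<w<\beta\}}|\nabla w|^p\,d\mu\Bigr)^{\frac{p-1}p}\|\nabla f\|_p=\bigl(\Lambda_w(\beta-\alpha)\bigr)^{\frac{p-1}p}\|\nabla f\|_p ,
\]
that is, $\|\nabla f\|_p^p\ge\Lambda_w(\beta-\alpha)^{1-p}$.

Let $\widetilde w=\Lambda_w^{-1/(p-1)}w$. Then $\Lambda_{\widetilde w}=1$, so the formula just proved, applied to $\widetilde w$, gives (iv); (i)--(iii) are clear. Conversely, if $w$ satisfies (i)--(iv), changing $w(0)$ to $\infty$ affects neither $\operatorname{cap}_p(\{w\ge\beta\},\Omega)$ nor $\Lambda_w$. Comparing (iv) for $\alpha=0$ with the formula gives $\Lambda_w=1$.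
\end{proof}

The next lemma describes all isolated singularities that are bounded on one side. In the singular case, subtracting a constant and cutting off at a level set reduces matters to Green's functions.

\begin{lemma}[Dichotomy]\label{lem:dich}
Let $w$ be $p$-harmonic in $B_{R'}\setminus\{0\}$ and bounded below near $0$. Then either
\begin{enumerate}
\item[(a)] $w$ is bounded near $0$, extends to a $p$-harmonic function in $B_{R'}$, and $\Lambda_w=0$; or
\item[(b)] $w\to\infty$ at $0$, $w$ is comparable to $|x|^{-\gamma}$ near $0$ (with constants depending on $w$), and $\Lambda_w>0$. Moreover there are $L\in\mathbb R$ and a bounded domain $U\ni0$ such that $a=(w-L)1_U$, with $a(0)=\infty$, is in $\mathcal P(U)$, $a>0$ in $U\setminus\{0\}$ and $a\to\infty$ at $0$.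
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{(a)} Let $w$ be bounded near $0$, and let $\psi_j$ be as in \eqref{eq:psij}. Caccioppoli's inequality with $\psi_j\chi$, where $\chi$ is a cutoff supported near $0$ with $\chi=1$ near $0$, bounds $\int\psi_j^p\chi^p|\nabla w|^p$ independently of $j$, so $\nabla w\in L^p$ near $0$. For $\varphi\in C_c^\infty(B_{R'})$ we have $\int wX_i(\psi_j\varphi)=-\int\psi_j\varphi X_iw$. As $j\to\infty$ the term $\int w\varphi X_i\psi_j$ tends to $0$, so the derivatives of $w$ off $0$ are its distributional derivatives in $B_{R'}$, and $w$ has a representative in $N^{1,p}$ near $0$ by (F1). If $\varphi$ is Lipschitz with compact support in $B_{R'}$, then (F2) with the test function $\psi_j\varphi$ gives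
\[
\Bigl|\int\psi_jF_w\cdot\nabla\varphi\,d\mu\Bigr|=\Bigl|\int\varphi F_w\cdot\nabla\psi_j\,d\mu\Bigr|\le\sup|\varphi|\;\|F_w\|_{L^{p'}(\operatorname{supp}\varphi)}\|\nabla\psi_j\|_p\longrightarrow0 .
\]
So $\int F_w\cdot\nabla\varphi=0$: $w$ is a weak solution in $B_{R'}$. Its continuous representative is $p$-harmonic and agrees with $w$ off $0$. Taking $\varphi=\psi$ as in \eqref{eq:flux} shows $\Lambda_w=0$.

\emph{(b)} Let $w$ be unbounded near $0$. Adding a constant, which changes neither $\nabla w$ nor the claims, we may assume $w\ge0$ near $0$. There are $r_j\downarrow0$ with $\max_{S_{r_j}}w\to\infty$. By Lemma~\ref{lem:sphere} $\min_{S_{r_j}}w\to\infty$, and by Lemma~\ref{lem:min} on the annuli $D(r_{j+1},r_j)$, $w\to\infty$ at $0$.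

To apply Lemmas~\ref{lem:capflux} and~\ref{lem:growth} we cut out a domain on which $w$ minus a constant has zero boundary values. Choose $0<R<R'$ and $L>\max_{S_R}w$, and put $U=\{0\}\cup\{x\in B_R\setminus\{0\}:w(x)>L\}$. This set is open and contains a neighborhood of $0$. The function $a=(w-L)1_U$ equals $(w-L)_+$ on $B_R\setminus\{0\}$ and vanishes off $B_R$ and near $S_R$. So $a\in N^{1,p}(\mathbb G\setminus\overline B_s)$ for all $s>0$, and $a$ is positive and $p$-harmonic in $U\setminus\{0\}$.

We claim that $U$ is connected. Suppose $V$ is a component of $U$ with $0\notin V$. The component containing $0$ is a neighborhood of $0$, so $0\notin\overline V$. A boundary point of $V$ lies in $\overline B_R\setminus\{0\}$ and not in $U$, so $w\le L$ on $\partial V$. Hence for $\varepsilon>0$ the function $\varphi=(w-L-\varepsilon)_+1_V$ has compact support in $V$. Lemma~\ref{lem:vanish}, with $w$ and the constant $L+\varepsilon$, gives $\varphi=0$ for every $\varepsilon>0$, contradicting $w>L$ on $V$.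

So $U$ is a bounded domain and $a\in\mathcal P(U)$. By Lemma~\ref{lem:capflux} $\Lambda_w=\Lambda_a>0$, and a positive multiple of $a$ satisfies (i)--(iv) on $U$. By Lemma~\ref{lem:growth} $a$ is comparable to $|x|^{-\gamma}$ near $0$, and so is $w=a+L$.
\end{proof}

\begin{proof}[Proof of Theorem B]
Replacing $u$ by $-u$ if necessary, let $u$ be bounded below near $0$.

\emph{$u\ge0$.} Let $u_-=\max\{-u,0\}$, so that $\nabla u_-=-\nabla u\,1_{\{u<0\}}$. The function $\psi_j^pu_-\in N^{1,p}(\mathbb G)$ vanishes off $\Omega$ and near $0$. Lemma~\ref{lem:test} gives $\int\psi_j^p|\nabla u_-|^p\le p\int\psi_j^{p-1}|\nabla u_-|^{p-1}u_-|\nabla\psi_j|$, hence, as in \eqref{eq:cacc},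
\[
\int\psi_j^p|\nabla u_-|^p\,d\mu\le p^p\int u_-^p|\nabla\psi_j|^p\,d\mu\longrightarrow0,
\]
because $u_-$ is bounded near $0$. This is where the one-sided bound is used. So $\nabla u_-=0$ a.e., and by (F4) $\|\psi_ju_-\|_{p^*}\le C\bigl(\|\psi_j\nabla u_-\|_p+\|u_-\nabla\psi_j\|_p\bigr)\to0$. Thus $u_-=0$ in $\Omega\setminus\{0\}$ and, after setting $u(0)=\infty$, $u\in\mathcal P(\Omega)$.

\emph{Conclusion.} If $u$ is bounded near $0$, the same computation with $\psi_j^pu$ in place of $\psi_j^pu_-$ gives $u=0$ in $\Omega\setminus\{0\}$, so $c=0$. Otherwise $u>0$ in $\Omega\setminus\{0\}$ by (F3), and $u\to\infty$ at $0$ by Lemma~\ref{lem:dich}. By Lemma~\ref{lem:capflux} $\Lambda_u^{-1/(p-1)}u$ satisfies (i)--(iv), so by Theorem~A it equals $G$ in $\Omega\setminus\{0\}$. That is, $u=\Lambda_u^{1/(p-1)}G$.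

\emph{The one-sided bound.} Let $\mathbb G=\mathbb R^n$, $n\ge3$, $p=2$, and let $\Omega$ be the unit ball. The function $x_1(|x|^{-n}-1)$, extended by $0$, is harmonic in the punctured ball, since $x_1|x|^{-n}$ is a multiple of $\partial_1|x|^{2-n}$. It has the boundary and integrability properties required in the theorem. It changes sign, so it is not a multiple of $G$.
\end{proof}

\section{The fundamental solution and isolated singularities}\label{sec:fund}

\begin{lemma}[Stability]\label{lem:stab}
Let $w_j$ be $p$-harmonic in open sets $V_j$ such that each compact subset of an open set $V$ lies in $V_j$ for large $j$, and let $w_j\to w$ locally uniformly in $V$. Then $w$ is $p$-harmonic in $V$. If moreover $V=O\setminus\{0\}$ and $V_j=O_j\setminus\{0\}$ with open sets $O,O_j\ni0$ such that each compact subset of $O$ lies in $O_j$ for large $j$, then $\Lambda_{w_j}\to\Lambda_w$.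
\end{lemma}

\begin{proof}
By \eqref{eq:cacc} $\nabla w_j$ is bounded in $L^p$ on compact subsets of $V$. Let $\eta\ge0$ be a Lipschitz cutoff with compact support in $V$. Testing both equations with $\eta(w_j-w_k)$,
\[
\int\eta(F_{w_j}-F_{w_k})\cdot\nabla(w_j-w_k)\,d\mu=-\int(w_j-w_k)(F_{w_j}-F_{w_k})\cdot\nabla\eta\,d\mu\longrightarrow0
\]
as $j,k\to\infty$, since $F_{w_j}$ is bounded in $L^{p'}$ on $\operatorname{supp}\eta$ and $w_j-w_k\to0$ uniformly there. By \eqref{eq:intmono} on $\{\eta=1\}$, $\nabla w_j$ is Cauchy in $L^p$ on compact subsets of $V$, with limit $\nabla w$. Along a subsequence $F_{w_j}\to F_w$ a.e.; being bounded in $L^{p'}$, it converges weakly. As the limit does not depend on the subsequence, $F_{w_j}\rightharpoonup F_w$ weakly in $L^{p'}$ on compact subsets of $V$. So $\int F_w\cdot\nabla\varphi=0$ for test functions $\varphi$ with compact support in $V$, and $w$, being continuous, is $p$-harmonic.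

For the fluxes fix a Lipschitz $\psi$ with compact support in $O$ and $\psi=1$ near $0$. For large $j$ its support lies in $O_j$, so $\psi$ may be used in \eqref{eq:flux} for $w_j$ as well as for $w$. Since $\nabla\psi$ vanishes off a compact subset of $V$, the weak convergence gives $\Lambda_{w_j}\to\Lambda_w$.
\end{proof}

\begin{proof}[Proof of Theorem C]
\emph{Existence.} Let $g$ be a Green's function of $B_1$ with pole $0$, given by (F6); by Lemma~\ref{lem:capflux} $\Lambda_g=1$. Let $r_j\to0$. By \eqref{eq:fluxscale} and Lemmas~\ref{lem:growth} and~\ref{lem:rescale} the functions $g_{r_j}=r_j^\gamma g\circ\delta_{r_j}$ have flux $1$, lie between $C^{-1}|x|^{-\gamma}$ and $C|x|^{-\gamma}$ on punctured balls that exhaust $\mathbb G\setminus\{0\}$, and are equicontinuous on compact subsets. By Arzel\`a--Ascoli and Lemma~\ref{lem:stab} a subsequence converges locally uniformly to a $p$-harmonic function $\Gamma$ on $\mathbb G\setminus\{0\}$ with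
\[
C^{-1}|x|^{-\gamma}\le\Gamma(x)\le C|x|^{-\gamma},\qquad\Lambda_\Gamma=1 .
\]
In particular $\Gamma>0$ and $\Gamma\to0$ at $\infty$.

\emph{Classification.} Let $w$ be $p$-harmonic in $\mathbb G\setminus\{0\}$ and bounded below. Subtracting $k=\inf w$ we may assume $\inf w=0$; we show that then $w=c\,\Gamma$ with $c\ge0$.

If $w$ is bounded near $0$, it extends to a nonnegative $p$-harmonic function on $\mathbb G$ by Lemma~\ref{lem:dich}. Harnack's inequality gives $\sup_{B_r}w\le C\inf_{B_r}w\to0$ as $r\to\infty$. So $w=0$.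

Otherwise, by Lemma~\ref{lem:dich} and (F3), $w\to\infty$ at $0$, $w$ is comparable to $|x|^{-\gamma}$ near $0$, and $w>0$. By Lemma~\ref{lem:min} $\min_{S_r}w=\inf_{\overline B_r\setminus\{0\}}w\to\inf w=0$ as $r\to\infty$. So $\max_{S_r}w\le C_1\min_{S_r}w\to0$, and $w\to0$ at $\infty$.

We next compare $w$ with $t\Gamma$, $t>0$, where vanishing at infinity replaces zero boundary values. Suppose $w\le t\Gamma$ on $S_r$. For $\varepsilon>0$ the function $(w-t\Gamma-\varepsilon)_+1_{\mathbb G\setminus B_r}$ has compact support in $\mathbb G\setminus\overline B_r$, as $w\to0$ at $\infty$. So it is a test function for both equations, and Lemma~\ref{lem:vanish} gives $w\le t\Gamma+\varepsilon$ off $B_r$; hence $w\le t\Gamma$ off $B_r$. In the same way, since $\Gamma\to0$ at $\infty$, $t\Gamma\le w$ on $S_r$ implies $t\Gamma\le w$ off $B_r$.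

By Lemma~\ref{lem:key}, given $\varepsilon>0$, we have $e^{-\varepsilon}t_r\Gamma\le w\le t_r\Gamma$ on $S_r$ for all small $r$, with $t_r=\max_{S_r}w/\Gamma$, and hence off $B_r$. As in Section~\ref{sec:proofA}, letting $r\to0$ and then $\varepsilon\to0$ gives $w=c\Gamma$ with $c>0$.

\emph{Uniqueness and homogeneity.} Let $w>0$ be $p$-harmonic in $\mathbb G\setminus\{0\}$ with $w\to0$ at $\infty$ and flux $1$. Then $\inf w=0$, so $w=c\Gamma$ with $c\ge0$ by the classification, and $c>0$ since $w>0$. As $\Lambda_w=1$, we get $c^{p-1}=1$ and $w=\Gamma$. Applying this to $\Gamma_\lambda=\lambda^\gamma\Gamma\circ\delta_\lambda$, which has flux $1$ by \eqref{eq:fluxscale}, we obtain $\Gamma(\delta_\lambda x)=\lambda^{-\gamma}\Gamma(x)$.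
\end{proof}

\begin{proof}[Proof of Theorem D]
Let $x_0=0$. By Lemma~\ref{lem:dich} $\Lambda\ge0$, and $\Lambda=0$ exactly in the removable case (a). In case (b) take $a,U,L$ from that lemma. For small $r$ put $T(r)=\max_{S_r}a/\Gamma$. Since $\Gamma$ is positive and $p$-harmonic in $\mathbb G\setminus\{0\}$, it is in $N^{1,p}(D(s,t))$ for all $0<s<t$, and Lemma~\ref{lem:comp} on $U$ with $b=T(r)\Gamma$ gives $a\le T(r)\Gamma$ in $U\setminus B_r$. So $T(r')\le T(r)$ for $r<r'$. By the growth bounds for $a$ and $\Gamma$, $T$ is bounded and bounded away from zero, hence $T(r)\to T\in(0,\infty)$ as $r\to0$. By Lemma~\ref{lem:key} $\operatorname{osc}_{S_r}\log(a/\Gamma)\to0$, so $a/\Gamma\to T$ at $0$. As $u=a+L$ near $0$ and $\Gamma\to\infty$ at $0$, also $u/\Gamma\to T$.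

It remains to identify $T$. By the homogeneity of $\Gamma$,
\[
u_r(x)=r^\gamma u(\delta_rx)=\frac{u(\delta_rx)}{\Gamma(\delta_rx)}\,\Gamma(x)\longrightarrow T\,\Gamma(x)
\]
locally uniformly on $\mathbb G\setminus\{0\}$ as $r\to0$. The functions $u_r$ are $p$-harmonic in $B_{R/r}\setminus\{0\}$, and $\Lambda_{u_r}=\Lambda$ by \eqref{eq:fluxscale}. So Lemma~\ref{lem:stab}, along any sequence $r_j\to0$, gives $\Lambda=\Lambda_{T\Gamma}=T^{p-1}$, that is, $T=\Lambda^{1/(p-1)}$. For $u=G$ we have $\Lambda_G=1$ by Lemma~\ref{lem:capflux}, so $G/\Gamma\to1$.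
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBS} Bj\"orn, Bj\"orn, Shanmugalingam, Houston J. Math. \textbf{34} (2008).

\bibitem{CDG} Capogna, Danielli, Garofalo, Comm. PDE \textbf{18} (1993).

\bibitem{DGM} Donatella Danielli, Nicola Garofalo, Niko Marola, \emph{Local behavior of $p$-harmonic Green's functions in metric spaces}, arXiv:0807.1323 (2008).

\bibitem{HK} Haj\l asz, Koskela, \emph{Sobolev met Poincar\'e}.

\bibitem{HS} Holopainen, Shanmugalingam, Collect. Math. \textbf{53} (2002).

\bibitem{KS} Kinnunen, Shanmugalingam, Manuscripta Math. \textbf{105} (2001).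

\bibitem{Sh} Shanmugalingam, Rev. Mat. Iberoam. \textbf{16} (2000).

\end{thebibliography}

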